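
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A strongly productive ultrafilter that is not idempotent}


\begin{abstract}
An ultrafilter $p$ on a semigroup is strongly productive if every member of $p$ contains the set of finite products of some sequence, with that set again in $p$. We refute, in ZFC, the conjecture that every strongly productive ultrafilter is idempotent: a countable semigroup with zero carries $2^{\mathfrak c}$ nonprincipal strongly productive ultrafilters $p$ for which $p\cdot p$ is the principal ultrafilter at $0$. There is also a two-generated semigroup with $2^{\mathfrak c}$ nonprincipal strongly productive ultrafilters, none of them idempotent. We give an exact criterion for a strongly productive ultrafilter to be idempotent; it guides the construction of the example.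
\end{abstract}

\section{The question}

Let $S$ be a semigroup, written multiplicatively. For a sequence $\vec x=(x_n)_{n\in\omega}$ in $S$ let $\mathrm{FP}(\vec x)$ be the set of all finite products $\prod_{i\in a}x_i$, where $a$ runs over the nonempty finite subsets of $\omega$ and factors are multiplied in increasing order of their indices. The same notation is used for sequences indexed by $\{1,2,\dots\}$.

For an ultrafilter $p$ on a set $X$ and a property $P$ of elements of $X$, write
\[
(p\,x)\,P(x)\quad\text{for}\quad \{x\in X:P(x)\}\in p ,
\]
and read it as ``for $p$-many $x$''. Since $p$ is an ultrafilter, this quantifier commutes with negation and with finite conjunctions and disjunctions. For $x\in S$ and $A\subseteq S$ put $x^{-1}A=\{y\in S:xy\in A\}$. The product of ultrafilters $p,q$ on $S$ is given by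
\[
A\in p\cdot q\iff \{x\in S:x^{-1}A\in q\}\in p\iff (p\,x)(q\,y)\ xy\in A ,
\]
and $p$ is \emph{idempotent} if $p\cdot p=p$.

Idempotent ultrafilters produce FP-sets. If $p\cdot p=p$ and $A\in p$, put $A_0=A$. Given $A_n\in p$, choose $x_n\in A_n$ with $x_n^{-1}A_n\in p$, which is possible because $A_n\in p\cdot p$, and put $A_{n+1}=A_n\cap x_n^{-1}A_n\in p$. By induction on the number of factors, every product $x_{i_1}\cdots x_{i_m}$ with $n\le i_1<\dots<i_m$ lies in $A_n$: for $m>1$ we have $x_{i_2}\cdots x_{i_m}\in A_{i_1+1}\subseteq x_{i_1}^{-1}A_{i_1}$, so the whole product lies in $A_{i_1}\subseteq A_n$. Hence $\mathrm{FP}(\vec x)\subseteq A$. Nothing here puts the set $\mathrm{FP}(\vec x)$ itself into $p$, and asking for this is a natural strengthening.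

\begin{definition}
An ultrafilter $p$ on $S$ is \emph{strongly productive} if for every $A\in p$ there is a sequence $\vec x$ in $S$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}(\vec x)\in p$.
\end{definition}

The definition strengthens a consequence of idempotence but does not mention idempotence. The following conjecture comes from Fern\'andez Bret\'on and Lupini \cite{FBL}.

\medskip
\noindent\textbf{Conjecture.} \emph{Every strongly productive ultrafilter on an arbitrary semigroup is idempotent.}
\medskip

The simplest cases agree with it.
\begin{itemize}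
\item \emph{Principal ultrafilters.} If $\{s\}\in p$, then $p$ is strongly productive if and only if $ss=s$: a sequence with $\mathrm{FP}(\vec x)\subseteq\{s\}$ has $x_0=x_1=x_0x_1=s$, and conversely the constant sequence works. This is also the condition for $p$ to be idempotent.
\item \emph{Left-zero semigroups, $xy=x$.} Here $\mathrm{FP}(\vec x)$ is the set of terms of $\vec x$, so on a countable left-zero semigroup every ultrafilter is strongly productive: enumerate $A$, with repetitions if necessary. Every ultrafilter is idempotent, since $(p\,x)(p\,y)\,xy\in A$ just says $(p\,x)\,x\in A$.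
\item \emph{Null semigroups, $xy=0$.} Every FP-set contains $0$, so the only strongly productive ultrafilter is the principal one at $0$, which is idempotent.
\end{itemize}

There is also a heuristic argument in favor. Write
\[
\mathrm{FP}_1(\vec x)=\mathrm{FP}\big((x_n)_{n\ge1}\big),\qquad
\mathrm{FP}(\vec x)=\{x_0\}\cup \mathrm{FP}_1(\vec x)\cup x_0\,\mathrm{FP}_1(\vec x).
\]
If $\mathrm{FP}(\vec x)\subseteq A$, then $\mathrm{FP}_1(\vec x)\subseteq x_0^{-1}A$. So if the tail set $\mathrm{FP}_1(\vec x)$ is also in $p$, then $x_0^{-1}A\in p$, the kind of fact that makes up $A\in p\cdot p$. Dropping one term of a sequence looks harmless. It is not.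

\begin{theorem}\label{thm:main}
There is a countable semigroup $S$ with zero $0$ that carries $2^{\mathfrak c}$ (the largest possible number) nonprincipal strongly productive ultrafilters $p$, each with $p\cdot p$ equal to the principal ultrafilter at $0$; none of them is idempotent. Moreover, there is a two-generated semigroup that carries $2^{\mathfrak c}$ nonprincipal strongly productive ultrafilters, none of them idempotent.
\end{theorem}

The proof is in ZFC. In particular the conjecture is false. The second result says that the harmless-looking step is the whole matter.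

\begin{theorem}\label{thm:crit}
For a strongly productive ultrafilter $p$ on a semigroup the following are equivalent:
\begin{enumerate}
\item[(1)] $p$ is idempotent;
\item[(2)] for every $A\in p$ there is $\vec x=(x_n)_{n\in\omega}$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}_1(\vec x)\in p$.
\end{enumerate}
If $p$ is not idempotent, there is $A\in p$ such that every $\vec x$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}(\vec x)\in p$ satisfies $\mathrm{FP}_1(\vec x)\notin p$ and $x_0\,\mathrm{FP}_1(\vec x)\in p$.
\end{theorem}

We prove Theorem~\ref{thm:crit} first, because its last statement tells us what to build.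

\section{What a counterexample must look like}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
\emph{(1)$\Rightarrow$(2).} Let $A\in p=p\cdot p$. Then $\{x\in A:x^{-1}A\in p\}\in p$; pick $x_0$ in this set. Since $A\cap x_0^{-1}A\in p$, strong productivity gives $(x_n)_{n\ge1}$ whose FP-set is contained in $A\cap x_0^{-1}A$ and belongs to $p$. Then $\mathrm{FP}_1(\vec x)\in p$, and the three parts $\{x_0\}$, $\mathrm{FP}_1(\vec x)$ and $x_0\,\mathrm{FP}_1(\vec x)$ of $\mathrm{FP}(\vec x)$ are all contained in $A$.

\emph{(2)$\Rightarrow$(1) and the last statement.} Suppose $p\cdot p\neq p$. Then some $A_0\in p$ is not in $p\cdot p$, that is, $\{x:x^{-1}A_0\notin p\}\in p$. Put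
\[
A=A_0\cap\{x:x^{-1}A_0\notin p\}\in p .
\]
For $x\in A$ we have $x^{-1}A\subseteq x^{-1}A_0\notin p$, so $x^{-1}A\notin p$. If $\mathrm{FP}(\vec x)\subseteq A$, then $x_0\in A$ and $\mathrm{FP}_1(\vec x)\subseteq x_0^{-1}A$, hence $\mathrm{FP}_1(\vec x)\notin p$. Thus (2) fails for this $A$.

Assume in addition that $\mathrm{FP}(\vec x)\in p$. As $p$ is strongly productive and not idempotent, it is nonprincipal, by the first of the simple cases above. So $\{x_0\}\notin p$ and $\mathrm{FP}_1(\vec x)\notin p$, and the remaining part $x_0\,\mathrm{FP}_1(\vec x)$ must be in $p$.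
\end{proof}

So in a counterexample, inside small enough members of $p$, an FP-set in $p$ owes its membership to the products of two or more factors that begin with $x_0$. A simple way to arrange this is to let the other terms multiply as in a left-zero semigroup.

\begin{lemma}\label{lem:pattern}
Let $y_0,y_1,y_2,\dots$ be elements of a semigroup with $y_iy_j=y_i$ for $1\le i<j$, and put $z_i=y_0y_i$ for $i\ge1$. Then
\[
\mathrm{FP}\big((y_i)_{i\in\omega}\big)=\{y_0\}\cup\{y_i:i\ge1\}\cup\{z_i:i\ge1\}.
\]
\end{lemma}
\begin{proof}
For $1\le i_1<\dots<i_m$ we get $y_{i_1}\cdots y_{i_m}=y_{i_1}$ by multiplying from the left, and hence $y_0y_{i_1}\cdots y_{i_m}=y_0y_{i_1}=z_{i_1}$.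
\end{proof}

We therefore want a semigroup and an ultrafilter $p$ on it for which the following holds: for each $A\in p$ there are $y_0\in A$, a set $B=\{z_1,z_2,\dots\}\in p$ with $B\subseteq A$, and elements $y_i\in A$ with
\begin{equation}\label{eq:pattern}
y_0y_i=z_i\quad(i\ge1),\qquad y_iy_j=y_i\quad(1\le i<j).
\end{equation}
At the same time we want $p$ not to be idempotent, and we shall arrange $(p\,a)(p\,b)\ ab=0$. There is no contradiction: the products in \eqref{eq:pattern} are special ones, in which the $y_i$ are tailored to $y_0$ and to each other, while $p\cdot p$ sees only products of generic pairs.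

\section{Finding the multiplication}\label{sec:design}

This section explains the construction; the formal proof starts in Section~\ref{sec:semigroup}.

\paragraph{Marks.} Think of $y_i$ as the element $z_i$ with a mark on it that is determined by $y_0$; multiplying by $y_0$ from the left removes the mark. The difficulty is that the marked element must still belong to $A$, and $A$ is an arbitrary member of $p$. So a generic element, marked by a generic mark, must again be generic. Let $\mathrm{FIN}$ be the set of nonempty finite subsets of $\omega$, with $\alpha<\gamma$ meaning $\max\alpha<\min\gamma$. An ultrafilter $e$ on $\mathrm{FIN}$ that is idempotent for union has this self-similarity: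
\[
\Phi\in e\iff(e\,\tau)(e\,\gamma)\ \tau\cup\gamma\in\Phi .
\]
Hence each element should contain a finite set $\alpha$, its \emph{head}, drawn from $e$; a mark is a finite set $\tau<\alpha$, and marking replaces $\alpha$ by $\tau\cup\alpha$.

\paragraph{Where $y_0$ keeps its mark.} If the mark were the head of $y_0$ and there were no further data, then $y_0=\{5\}$, $z_1=\{7\}$, $z_2=\{7,9\}$ would give $y_1=\{5,7\}$ and $y_2=\{5,7,9\}$. The product $y_1y_2$ would be prescribed twice: it should be $y_1$ by \eqref{eq:pattern}, and $\{9\}$ because $y_1$ removes its mark from $y_2$. So we keep the mark in a separate set beyond the head. An element can then remove its mark only from elements whose heads start later than its own; in particular, two elements with heads starting at the same place do not remove anything from each other.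

\paragraph{Why one block is not enough.} Try pairs $(\alpha;\zeta)$ with $\alpha<\zeta$, where $\zeta$ is the mark that the pair can remove: for $a=(\alpha_a;\zeta_a)$ and $b=(\zeta_a\cup\gamma;\zeta_b)$ with $\zeta_a<\gamma$ put $ab=(\gamma;\zeta_b)$, and put $ab=0$ when $b$ begins after $a$ ends. Suppose that $a$ removes its mark from $b$ and that $b$ removes its mark from $c$, with $bc=w$. Then $ab=(\gamma;\zeta_b)$ has the same second set as $b$, so $(ab)c=w$. But the head of $w$ lies beyond $\zeta_b$, hence beyond $\zeta_a$, so $a(bc)=aw=0$. Associativity fails. The cure is that removal of a mark must also destroy the set $\zeta_b$ by which $b$ could act on $c$. So an element carries several blocks $\zeta_1<\dots<\zeta_l$, the last one serves as its mark, and removal of a mark must discard the last block. The number of blocks must then drop whenever a nonempty initial piece of the head is removed; the simplest rule with this effect is $l=|\alpha|$. A second benefit is that marking $z_i$ brings in new blocks at the end, which we are free to choose; they will be chosen far out, and this will give $y_iy_j=y_i$.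

\begin{example}\label{ex:small}
Here is a small instance, in the notation $(\alpha;\zeta_1,\dots,\zeta_{|\alpha|})$. Let
\[
y_0=(\{2\};\{5\}),\qquad z_1=(\{7\};\{9\}),\qquad z_2=(\{8\};\{10\}).
\]
The mark kept in $y_0$ is $\{5\}$. Marked versions of $z_1$ and $z_2$ have two-element heads, so each needs one new block:
\[
y_1=(\{5,7\};\{9\},\{11\}),\qquad y_2=(\{5,8\};\{10\},\{12\}).
\]
Multiplication by $y_0$ removes $\{5\}$ from the head and, the head now having one element, keeps only the first block: $y_0y_1=z_1$ and $y_0y_2=z_2$. We want $y_1y_2=y_1$. What distinguishes this pair is that the heads begin at the same point, while the last block of $y_2$ lies beyond that of $y_1$. Associativity then forces $z_1y_2=y_0y_1y_2=y_0y_1=z_1$; here the head of the right factor begins \emph{earlier}, at $5<7$, and its last block again lies beyond that of the left factor. This suggests the rule: $ab=a$ whenever the head of $b$ begins no later than that of $a$ and the last block of $b$ lies beyond the last block of $a$. The finite products of $y_0,y_1,y_2$, in increasing order of indices, are exactly $y_0,y_1,y_2,z_1,z_2$. On the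 other hand, $b=(\{20\};\{21\})$ begins after each of these five elements ends, and $ab$ will be $0$ for each $a$ among them.
\end{example}

We shall define only the three kinds of products just met: absorption as in $y_1y_2=y_1$, removal, and annihilation. All other products are left free, by means of the embedding lemma that follows.

\section{The semigroup}\label{sec:semigroup}

\subsection*{An embedding lemma}

\begin{lemma}\label{lem:embed}
Let $\Sigma$ be a set with a partial binary operation $(x,y)\mapsto xy$ such that
\begin{enumerate}
\item[(C)] whenever $xy$ and $yz$ are defined, $(xy)z$ and $x(yz)$ are both defined and equal.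
\end{enumerate}
Then there is a semigroup $S\supseteq\Sigma$ whose product extends the partial operation, and in which $xy\notin\Sigma$ whenever $x,y\in\Sigma$ and $xy$ is undefined in $\Sigma$. If $\Sigma$ is countably infinite, so is $S$.
\end{lemma}
\begin{proof}
On the set $\Sigma^+$ of nonempty words over $\Sigma$ consider the rewriting steps
\[
u\,x\,y\,v\ \to\ u\,(xy)\,v\qquad(x,y\in\Sigma,\ xy\text{ defined}),
\]
where $u,v$ are possibly empty words and $(xy)$ is a single letter. Each step shortens the word, so rewriting terminates. It is locally confluent, meaning that any two words obtained from the same word by one step can be rewritten to a common word. Indeed, the two rewritten two-letter factors are either equal, or disjoint, when the two steps commute, or they overlap in one letter. In the last case a factor $x\,y\,z$ becomes $(xy)\,z$ in one word and $x\,(yz)$ in the other; by (C) both can be rewritten further, to the same letter.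

Newman's lemma says that a terminating, locally confluent rewriting relation has unique normal forms: each equivalence class of the generated equivalence relation $\equiv$ contains exactly one irreducible element. Clearly $\equiv$ is a congruence for concatenation. Let $S=\Sigma^+/{\equiv}$. One-letter words are irreducible, so distinct letters are inequivalent and $\Sigma$ embeds in $S$; by construction the product of $S$ extends the partial operation. If $xy$ is undefined, the two-letter word $x\,y$ is irreducible, so it is not equivalent to a letter. If $\Sigma$ is countably infinite, then $\Sigma^+$ is countable, and so is its quotient $S$, which is infinite because it contains $\Sigma$.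
\end{proof}

Equality of the two sides of (C), when both are defined, is necessary for such an extension; the demand that both sides be defined makes the overlap case close up.

\subsection*{The partial operation}

Let $G$ be the set of all
\[
x=(\alpha;\zeta_1,\dots,\zeta_l),\qquad \alpha,\zeta_i\in\mathrm{FIN},\quad \alpha<\zeta_1<\dots<\zeta_l,\quad l=|\alpha|.
\]
We write $\alpha_x=\alpha$ for the head, $\zeta^x_i=\zeta_i$ for the blocks, $T(x)=\zeta_l$ for the last block, and
\[
n_x=\min\alpha_x,\qquad k_x=\min T(x),\qquad K_x=\max T(x),\qquad\text{so } n_x<k_x\le K_x .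
\]
For $a,b\in G$ define three relations, for absorption ($E$), removal ($R$) and annihilation ($Z$), and the corresponding products:
\begin{itemize}
\item $a\mathrel{E}b$ if $n_b\le n_a$ and $K_a<k_b$. Then $ab:=a$.
\item $a\mathrel{R}b$ if $\alpha_b=T(a)\cup\gamma$ for some $\gamma\in\mathrm{FIN}$ with $T(a)<\gamma$. Then $\gamma=\alpha_b\setminus T(a)$ is unique, and
\[
ab:=r(a,b):=(\gamma;\zeta^b_1,\dots,\zeta^b_{|\gamma|}) .
\]
\item $a\mathrel{Z}b$ if $K_a<n_b$. Then $ab:=0$.
\end{itemize}
In the second item $r(a,b)\in G$, since $|\gamma|<|\alpha_b|$ and $\gamma\subseteq\alpha_b<\zeta^b_1$. Let $\Sigma=G\cup\{0\}$, with $0x=x0=0$ for all $x\in\Sigma$. No other products are defined.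

If $a\mathrel{R}b$, $\gamma=\alpha_b\setminus T(a)$ and $z=r(a,b)$, then:
\begin{enumerate}
\item[(R1)] $n_b=k_a$, because $T(a)$ is an initial piece of $\alpha_b$;
\item[(R2)] $K_a<k_b$, because $T(a)\subseteq\alpha_b<T(b)$;
\item[(R3)] $n_z=\min\gamma>K_a\ge k_a=n_b$;
\item[(R4)] $K_z<k_b$, because the last block of $z$ is $\zeta^b_{|\gamma|}$ and $|\gamma|<|\alpha_b|$, so it precedes $T(b)$.
\end{enumerate}
Property (R4) is what the rule $l=|\alpha|$ was introduced for.

At most one of the three relations holds for a given pair: $E$ requires $n_b\le n_a$; $R$ requires $n_b=k_a$, hence $n_a<n_b\le K_a$; and $Z$ requires $n_b>K_a$. So the partial operation is well defined.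

\begin{lemma}\label{lem:C}
$\Sigma$ satisfies {\rm(C)}.
\end{lemma}
\begin{proof}
If one of the three letters is $0$, both sides are defined and equal to $0$. Let $a,b,c\in G$ with $ab$ and $bc$ defined. In each of the nine cases we compute $(ab)c$ and $a(bc)$, writing $z=r(a,b)$ if $a\mathrel{R}b$ and $w=r(b,c)$ if $b\mathrel{R}c$.

\begin{itemize}
\item $a\mathrel{E}b$, $b\mathrel{E}c$. We have $n_c\le n_b\le n_a$ and $K_a<k_b\le K_b<k_c$, so $a\mathrel{E}c$. Hence $(ab)c=ac=a$ and $a(bc)=ab=a$.

\item $a\mathrel{E}b$, $b\mathrel{R}c$. By (R1), $K_a<k_b=n_c$, so $a\mathrel{Z}c$ and $(ab)c=ac=0$. By (R3), $n_w>n_c>K_a$, so $a\mathrel{Z}w$ and $a(bc)=aw=0$.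

\item $a\mathrel{E}b$, $b\mathrel{Z}c$. We have $K_a<k_b\le K_b<n_c$, so $(ab)c=ac=0$, and $a(bc)=a0=0$.

\item $a\mathrel{R}b$, $b\mathrel{E}c$. By (R3), $n_c\le n_b<n_z$, and by (R4), $K_z<k_b\le K_b<k_c$, so $z\mathrel{E}c$. Hence $(ab)c=zc=z$ and $a(bc)=ab=z$.

\item $a\mathrel{R}b$, $b\mathrel{R}c$. By (R4) and (R1), $K_z<k_b=n_c$, so $(ab)c=zc=0$. By (R2), (R1) and (R3), $K_a<k_b=n_c<n_w$, so $a(bc)=aw=0$. (This is the case that failed with one block.)

\item $a\mathrel{R}b$, $b\mathrel{Z}c$. By (R4), $K_z<k_b\le K_b<n_c$, so $(ab)c=zc=0$, and $a(bc)=a0=0$.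

\item $a\mathrel{Z}b$, $b\mathrel{E}c$. Here $(ab)c=0c=0$ and $a(bc)=ab=0$.

\item $a\mathrel{Z}b$, $b\mathrel{R}c$. Here $(ab)c=0c=0$. By (R3) and (R1), $n_w>n_c=k_b>n_b>K_a$, so $a(bc)=aw=0$.

\item $a\mathrel{Z}b$, $b\mathrel{Z}c$. Here $(ab)c=0c=0$ and $a(bc)=a0=0$.\qedhere
\end{itemize}
\end{proof}

Let $S\supseteq\Sigma$ be the semigroup constructed in the proof of Lemma~\ref{lem:embed} for this $\Sigma$. It is countable, since $\Sigma$ is countably infinite, and it is generated by $\Sigma$. So $0$ is a zero of $S$, since $0x=x0=0$ for every $x\in\Sigma$.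

\section{The ultrafilters}

\subsection*{Idempotents for union}

Let $u$ be a nonprincipal ultrafilter on $\omega$. For an ultrafilter $e$ on $\mathrm{FIN}$ let $\min_*(e)$ be its image under $\alpha\mapsto\min\alpha$, so that $M\in\min_*(e)$ if and only if $(e\,\alpha)\ \min\alpha\in M$.

\begin{lemma}\label{lem:e}
There is an ultrafilter $e$ on $\mathrm{FIN}$ with $\min_*(e)=u$ that is idempotent for union: $X\in e$ if and only if $(e\,\alpha)(e\,\gamma)\ \alpha\cup\gamma\in X$.
\end{lemma}
\begin{proof}
Let $\beta\mathrm{FIN}$ be the compact Hausdorff space of ultrafilters on $\mathrm{FIN}$, with basic clopen sets $\{e:X\in e\}$, and with the product induced by $\cup$. For fixed $f$ the map $e\mapsto e\cdot f$ is continuous, because $X\in e\cdot f$ if and only if $\{\alpha:(f\,\gamma)\ \alpha\cup\gamma\in X\}\in e$. By the Ellis--Numakura lemma, every nonempty compact Hausdorff semigroup in which all maps $x\mapsto xy$ are continuous contains an idempotent. So it suffices that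
\[
\delta_u=\{e\in\beta\mathrm{FIN}:\textstyle\min_*(e)=u\}
\]
is a nonempty closed subsemigroup. It is nonempty, since it contains the image of $u$ under $n\mapsto\{n\}$. It is closed, being the intersection of the clopen sets $\{e:(e\,\alpha)\ \min\alpha\in M\}$ over $M\in u$. Let $e,f\in\delta_u$. For each $\alpha$, since $u$ is nonprincipal, $f$-many $\gamma$ have $\min\gamma>\max\alpha$, and then $\min(\alpha\cup\gamma)=\min\alpha$. Hence $\min_*(e\cdot f)=\min_*(e)=u$.
\end{proof}

Fix for each $u$ such an idempotent $e=e_u$. As $u$ is nonprincipal,
\begin{equation}\label{eq:far}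
(e\,\alpha)\ \min\alpha>m\qquad\text{for every }m\in\omega .
\end{equation}

\subsection*{Definition of $p$, and $p\cdot p$}

Draw the head from $e$, then the blocks one after another. That is, for $X\subseteq S$ put
\[
X\in p\iff(e\,\alpha)(e\,\zeta_1)\cdots(e\,\zeta_{|\alpha|})\ \big[\alpha<\zeta_1<\dots<\zeta_{|\alpha|}\text{ and }(\alpha;\zeta_1,\dots,\zeta_{|\alpha|})\in X\big].
\]
Once $\alpha$ is drawn, the number of remaining quantifiers is fixed, and by \eqref{eq:far} the order condition holds for $e$-many choices at every stage. As the quantifiers commute with finite Boolean operations, $p=p_u$ is an ultrafilter on $S$, and $G\in p$. Below, a statement $(\alpha;\zeta_1,\dots)\in X$ with $X\subseteq G$ is understood to include the order condition. By \eqref{eq:far},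
\begin{equation}\label{eq:nfar}
\{b\in G:n_b>m\}\in p\qquad\text{for every }m\in\omega .
\end{equation}
In particular $p$ is nonprincipal, so its members are infinite.

\begin{proposition}\label{prop:square}
$p\cdot p$ is the principal ultrafilter at $0$. Hence $p$ is not idempotent.
\end{proposition}
\begin{proof}
Let $a\in G$. By \eqref{eq:nfar}, $p$-many $b\in G$ satisfy $n_b>K_a$, that is, $a\mathrel{Z}b$ and $ab=0$. So $a^{-1}\{0\}\in p$ for every $a\in G$. As $G\in p$, we get $\{0\}\in p\cdot p$. But $\{0\}\notin p$, because $G\in p$ and $0\notin G$.
\end{proof}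

\subsection*{Strong productivity}

\begin{proposition}\label{prop:sp}
$p$ is strongly productive.
\end{proposition}
\begin{proof}
Let $A\in p$. Replacing $A$ by $A\cap G$, we may assume $A\subseteq G$. We look for $y_0$, $z_i$ and $y_i$ as in \eqref{eq:pattern}. The plan is to choose $y_0\in A$ whose last block $\tau$ is a good mark, to let $B$ be the set of elements of $A$ that can be marked by $\tau$ without leaving $A$, and to mark the elements of $B$ one by one, with new blocks farther and farther out.

\emph{Choice of the mark and of $y_0$.} Let
\[
\Phi=\{\alpha:(e\,\zeta_1)\cdots(e\,\zeta_{|\alpha|})\ (\alpha;\zeta_1,\dots,\zeta_{|\alpha|})\in A\}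
\]
be the set of heads that are good for $A$; $\Phi\in e$ since $A\in p$. A mark is good if generic heads stay good when marked by it: let
\[
\Phi'=\{\tau:(e\,\gamma)\ [\tau<\gamma\text{ and }\tau\cup\gamma\in\Phi]\}.
\]
Since $e$ is idempotent and, for each $\tau$, $\tau<\gamma$ holds for $e$-many $\gamma$, we have $\Phi'\in e$. The last block of an element is the last set drawn from $e$ in the definition of $p$, so $\{y\in G:T(y)\in\Phi'\}\in p$. This set meets $A$; fix $y_0\in A$ with $\tau:=T(y_0)\in\Phi'$, and put $q=|\tau|$.

\emph{The elements that can be marked inside $A$.} Let $B$ be the set of all $z\in A$ such that $\tau<\alpha_z$ and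
\begin{equation}\label{eq:B}
(e\,\eta_1)\cdots(e\,\eta_q)\ (\tau\cup\alpha_z;\ \zeta^z_1,\dots,\zeta^z_{|\alpha_z|},\eta_1,\dots,\eta_q)\in A .
\end{equation}
We claim that $B\in p$. As $\tau\in\Phi'$, for $e$-many $\gamma$ we have $\tau<\gamma$ and $\tau\cup\gamma\in\Phi$. For such $\gamma$ the head $\tau\cup\gamma$ has $|\gamma|+q$ elements, so $\tau\cup\gamma\in\Phi$ says
\[
(e\,\zeta_1)\cdots(e\,\zeta_{|\gamma|})\,(e\,\eta_1)\cdots(e\,\eta_q)\ (\tau\cup\gamma;\ \zeta_1,\dots,\zeta_{|\gamma|},\eta_1,\dots,\eta_q)\in A .
\]
Here the first $|\gamma|$ quantifiers, preceded by $(e\,\gamma)$, are exactly those that draw $z=(\gamma;\zeta_1,\dots,\zeta_{|\gamma|})$ from $p$, and the rest is \eqref{eq:B}. So \eqref{eq:B} and $\tau<\alpha_z$ hold for $p$-many $z$; since $A\in p$, the claim follows.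

\emph{Marking.} $B$ is countable, and infinite because $B\in p$. Enumerate it as $z_1,z_2,\dots$. Recursively for $i\ge1$ choose $\eta^i_1,\dots,\eta^i_q$ such that $\min\eta^i_1>K_{y_j}$ for all $1\le j<i$ and
\[
y_i:=(\tau\cup\alpha_{z_i};\ \zeta^{z_i}_1,\dots,\zeta^{z_i}_{|\alpha_{z_i}|},\eta^i_1,\dots,\eta^i_q)\in A .
\]
This is possible by \eqref{eq:B} for $z_i$ and by \eqref{eq:far}.

\emph{The products.} For $i\ge1$ the head of $y_i$ is $T(y_0)\cup\alpha_{z_i}$ with $T(y_0)<\alpha_{z_i}$. So $y_0\mathrel{R}y_i$ with $\gamma=\alpha_{z_i}$, and
\[
y_0y_i=(\alpha_{z_i};\zeta^{z_i}_1,\dots,\zeta^{z_i}_{|\alpha_{z_i}|})=z_i .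
\]
For $1\le i<j$ we have $n_{y_i}=n_{y_j}=\min\tau$ and $K_{y_i}<\min\eta^j_1\le\min\eta^j_q=k_{y_j}$. So $y_i\mathrel{E}y_j$ and $y_iy_j=y_i$. By Lemma~\ref{lem:pattern},
\[
\mathrm{FP}\big((y_i)_{i\in\omega}\big)=\{y_0\}\cup\{y_i:i\ge1\}\cup B .
\]
This set is contained in $A$, and it belongs to $p$ because it contains $B\in p$.
\end{proof}

\begin{remark}
The set $\{y_i:i\ge1\}$ is not in $p$: all its elements have $n_{y_i}=\min\tau$, against \eqref{eq:nfar}. This is what Theorem~\ref{thm:crit} forces. In its proof one may take $A_0=G$, and then also $A=G$, since $a^{-1}G\notin p$ for all $a\in G$ by the proof of Proposition~\ref{prop:square}; so \emph{every} sequence with $\mathrm{FP}(\vec x)\subseteq G$ and $\mathrm{FP}(\vec x)\in p$ has $\mathrm{FP}_1(\vec x)\notin p$.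
\end{remark}

\begin{remark}
Idempotence of $e$ was used once, for $\Phi'\in e$, and it cannot simply be dropped. Let $e$ instead be the image of $u$ under $n\mapsto\{n\}$, and define $p$ from this $e$ by the same formula. Then $A=\{(\{n\};\{m\}):n<m\}\in p$. Between elements of $A$ the relation $R$ never holds, because a head $T(a)\cup\gamma$ has at least two elements; products under $Z$ are $0\notin A$; and, by Lemma~\ref{lem:embed}, undefined products lie outside $\Sigma$. So if $\mathrm{FP}(\vec x)\subseteq A$, then $x_i\mathrel{E}x_j$ for all $i<j$, and therefore $\mathrm{FP}(\vec x)=\{x_i:i\in\omega\}$ with $n_{x_i}\le n_{x_0}$ for all $i$. By \eqref{eq:nfar}, which holds for this $p$ as well, $\mathrm{FP}(\vec x)\notin p$. This $p$ is not strongly productive.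
\end{remark}

\section{Counting, and two generators}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:square} and \ref{prop:sp}, for each nonprincipal ultrafilter $u$ on $\omega$ the ultrafilter $p_u$ on the countable semigroup $S$ is nonprincipal and strongly productive, and $p_u\cdot p_u$ is principal at $0$, so $p_u$ is not idempotent.

\emph{Counting.} For $M\subseteq\omega$ we have $\{x\in G:n_x\in M\}\in p_u$ if and only if $(e_u\,\alpha)\ \min\alpha\in M$, that is, if and only if $M\in\min_*(e_u)=u$. So $p_u$ determines $u$, and $u\mapsto p_u$ is injective. By Posp\'i\v{s}il's theorem there are $2^{\mathfrak c}$ nonprincipal ultrafilters on $\omega$. A countable set has at most $\mathfrak c$ subsets, hence carries at most $2^{\mathfrak c}$ ultrafilters, so this number is the largest possible.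

\emph{Two generators.} Let $S^1$ be $S$ with a new identity $1$ adjoined. The left translations $\lambda_s\colon S^1\to S^1$, $\lambda_s(x)=sx$, satisfy $\lambda_s\circ\lambda_t=\lambda_{st}$ and $\lambda_s(1)=s$, so $s\mapsto\lambda_s$ embeds $S$ in the semigroup of all self-maps of the countably infinite set $S^1$. By Sierpi\'nski's theorem \cite{Sierpinski}, every countable set of self-maps of an infinite set lies in a two-generated semigroup of self-maps. Hence there is an injective homomorphism $\iota\colon S\to U$ with $U$ two-generated.

For an ultrafilter $p$ on $S$ let $\iota_*(p)=\{A\subseteq U:\iota^{-1}(A)\in p\}$. Let $p=p_u$ and $A\in\iota_*(p)$. Choose $\vec x$ in $S$ with $\mathrm{FP}(\vec x)\subseteq\iota^{-1}(A)$ and $\mathrm{FP}(\vec x)\in p$. Then the sequence $(\iota(x_n))_{n\in\omega}$ has FP-set $\iota(\mathrm{FP}(\vec x))$, which is contained in $A$ and belongs to $\iota_*(p)$. So $\iota_*(p)$ is strongly productive. Furthermore, for $A\subseteq U$,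
\[
A\in\iota_*(p)\cdot\iota_*(p)\iff(p\,x)(p\,y)\ \iota(x)\iota(y)\in A\iff(p\,x)(p\,y)\ \iota(xy)\in A\iff A\in\iota_*(p\cdot p).
\]
So $\iota_*(p)\cdot\iota_*(p)$ is the principal ultrafilter at $\iota(0)$. As $\iota$ is injective and $p$ is nonprincipal, $\iota_*(p)$ is nonprincipal; hence it is not idempotent. Injectivity of $\iota$ also shows that distinct $p_u$ have distinct images, so there are $2^{\mathfrak c}$ of them.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FBL} David Fern\'andez Bret\'on and Martino Lupini, \emph{Strongly productive ultrafilters on semigroups}, arXiv:1309.3636 (2013).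
\bibitem{Sierpinski} Sierpi\'nski, Fund.\ Math.\ \textbf{24} (1935).
\end{thebibliography}

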